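# Double commutators of elementary subgroups, down to dimension three

## Do commutators of elementary subgroups multiply ideals?

Let $R$ be an associative ring with $1$ and let $n\ge 2$. For $i\ne j$ and $r\in R$ write $t_{ij}(r)$ for the elementary transvection, that is, the identity matrix with an extra entry $r$ in position $(i,j)$. For a two-sided ideal $A\unlhd R$, let $E(n,A)$ be the subgroup of $\operatorname{GL}(n,R)$ generated by all $t_{ij}(a)$ with $i\neq j$ and $a\in A$. We write $E(A)=E(n,A)$ and $E(R)=E(n,R)$. For ideals $A,B$ the product $AB$ is the ideal product (all finite sums of elements $ab$), and $A\circ B=AB+BA$. Our conventions are $[x,y]=xyx^{-1}y^{-1}$ and ${}^xy=xyx^{-1}$. For subgroups $H,K$, the group $[H,K]$ is generated by all $[h,k]$ with $h\in H$, $k\in K$.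

The question is whether, for all two-sided ideals $A,B,C,D$,
$$\big[[E(n,A),E(n,B)],[E(n,C),E(n,D)]\big]=[E(n,A\circ B),E(n,C\circ D)].\tag{1}$$

For $n\ge4$ and arbitrary $R$ this is known: it is Lemma 18 in Nikolai Vavilov, Zuhong Zhang, "Inclusion among commutators of elementary subgroups", arXiv:1911.10526 (2019). It is also known (Hazrat and Zhang) for all $n\ge3$ when $R$ is quasi-finite, which means a direct limit of rings that are finitely generated as modules over their centers. A commutative ring is quasi-finite (it is generated by $1$ over its center), and so is a finite-dimensional algebra over a field. The problem is to decide the case $n=3$ for every $R$.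

The answer one would first guess is *yes*, for the following reason. For distinct $i,m,j$ we have $[t_{im}(a),t_{mj}(b)]=t_{ij}(ab)$, so taking commutators multiplies ideals. Surely $[E(A),E(B)]$ is then the elementary group of $A\circ B$, and (1) merely says this twice. We test the guess, and the reason for it, on small cases. We need one matrix. Put
$$y_{ij}(a,b)=[t_{ij}(a),t_{ji}(b)].$$
The matrix $V=y_{ij}(a,b)$ is the identity outside rows and columns $i,j$. In rows and columns $i,j$ it is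
$$\begin{pmatrix}1+ab&a\\ b&1\end{pmatrix}\begin{pmatrix}1+ab&-a\\ -b&1\end{pmatrix},$$
since the two factors are $t_{ij}(a)t_{ji}(b)$ and $t_{ij}(-a)t_{ji}(-b)$. Multiplying out, and using $V^{-1}=[t_{ji}(b),t_{ij}(a)]$ for the second line,
$$\begin{aligned}&V_{ii}=1+ab+abab,\quad V_{ij}=-aba,\quad V_{ji}=bab,\quad V_{jj}=1-ba;\\ &(V^{-1})_{ii}=1-ab,\quad (V^{-1})_{ij}=aba,\quad (V^{-1})_{ji}=-bab,\quad (V^{-1})_{jj}=1+ba+baba.\end{aligned}\tag{2}$$

*All four ideals equal to $R$, $n\ge 3$.* Since $t_{ij}(r)=[t_{im}(r),t_{mj}(1)]$, we have $[E(R),E(R)]=E(R)$, and both sides of (1) equal $E(R)$. The guess passes.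

*All four ideals equal to $R=\mathbb F_2$, $n=2$.* The matrices $t_{12}(1),t_{21}(1)$ have order $2$ and their product $\begin{pmatrix}0&1\\1&1\end{pmatrix}$ has order $3$, so $E(2,\mathbb F_2)=\operatorname{SL}(2,\mathbb F_2)\cong S_3$. The left side of (1) is $[[S_3,S_3],[S_3,S_3]]=[A_3,A_3]=1$, and the right side is $[S_3,S_3]=A_3\neq1$. The guess fails for $n=2$, so a proof must use a third index. From now on $n\ge3$.

*The reason, first reading: is $[E(A),E(B)]=E(A\circ B)$?* Take $R=A=\mathbb Z$, $B=m\mathbb Z$, $m\ge2$, so $A\circ B=m\mathbb Z$. Elements of $E(m\mathbb Z)$ have the form $1+mX$. Modulo $m^2$ they multiply by $(1+mX)(1+mX')\equiv1+m(X+X')$, and the generators have zero diagonal in $X$. So all diagonal entries of elements of $E(m\mathbb Z)$ are $\equiv1$ mod $m^2$. But $y_{21}(1,m)\in[E(A),E(B)]$ has $(1,1)$ entry $1-m$ by (2). The reason fails in this reading. In particular the groups $E(A)$ need not be normal in $E(R)$. One should replace $E(A)$ by the normal closure.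

**Definition.** $E(R,A)$ is the normal closure of $E(A)$ in $E(R)$.

*Second reading: is $[E(A),E(B)]=E(R,A\circ B)$?* Let $F$ be a field and $T_2=F\langle x,y\rangle/(\text{words of length}\ge3)$, $A=(x)$, $B=(y)$. Then $I=A\circ B$ has basis $xy,yx$. We have $I^2=0$, and every element of positive degree annihilates $I$ on both sides. For $X\in M_n(I)$ and $g\in E(R)$ we get $gXg^{-1}=\bar gX\bar g^{-1}$, where $\bar g$ is the matrix of constant terms, so the trace $\operatorname{tr}(X)\in I$ does not change. Also $(1+X)(1+X')=1+X+X'$. As the generators of $E(I)$ have trace $0$, every $1+X\in E(R,I)$ has $\operatorname{tr}X=0$. But $y_{12}(x,y)=1+xy\,e_1e_1^T-yx\,e_2e_2^T$ has $\operatorname{tr}X=xy-yx\ne0$. So $y_{12}(x,y)\in[E(A),E(B)]$ does not lie in $E(R,A\circ B)$, and the reason fails again.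

Formula (1) itself survives here with $C=A$, $D=B$. Indeed $E(A)$ and $E(B)$ commute modulo $I$, so $[E(A),E(B)]$ lies in $\{1+X:X\in M_n(I)\}$. That group is abelian and contains $E(I)$, so both sides of (1) are trivial.

*A test with four letters, $n=3$.* Let
$$T_4=F\langle a,b,c,d\rangle/(\text{words of length}\ge5),\quad A=(a),\ B=(b),\ C=(c),\ D=(d),$$
and $I=A\circ B$, $J=C\circ D$. Put $Y=y_{13}(a,b)$, $Z=y_{12}(c,d)$. By (2), $Y=1+Y'$ and $Z=1+Z'$, where the degree $2$ parts are $ab\,e_1e_1^T-ba\,e_3e_3^T$ and $cd\,e_1e_1^T-dc\,e_2e_2^T$, and everything else has degree at least $3$. Hence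
$$[Y,Z]=1+(YZ-ZY)Y^{-1}Z^{-1}=1+(pq-qp)\,e_1e_1^T,\qquad p=ab,\ q=cd.$$
Is this in $[E(I),E(J)]$? Yes: by (2), in $T_4$ we have $y_{12}(p,q)=1+pq\,e_1e_1^T-qp\,e_2e_2^T$ and its analogues, so
$$y_{12}(p,q)\,y_{23}(q,p)\,y_{31}(p,q)=1+(pq-qp)\,e_1e_1^T ,$$
and each factor lies in $[E(I),E(J)]$. The guess passes again, though for no visible reason. (The rings $T_2$ and $T_4$ are finite-dimensional, so the quasi-finite case covers them. We use them because everything in them can be seen.)

So the guess looks right while its cheap reason is wrong: the elements $y_{ij}(a,b)$ are really there, and one has to show that the outer commutator does not see them. Here is what we will prove.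

**Theorem.** *Let $R$ be an associative ring with $1$, $n\ge 3$, and $A,B,C,D\unlhd R$. Then*
$$\big[[E(n,A),E(n,B)],[E(n,C),E(n,D)]\big]=[E(n,A\circ B),E(n,C\circ D)] .$$

In particular (1) holds for $n=3$. The only fact quoted without proof is $\operatorname{SL}(n,\mathbb Z)=E(n,\mathbb Z)$.

## Rules for computing with rank-one matrices

Let $e_i$ be the standard column and $e_i^T$ the standard row, so $t_{ij}(r)=1+e_ire_j^T$. Scalars multiply columns on the right and rows on the left. For columns $v,v'$, rows $\zeta,\zeta'$ and $g\in\operatorname{GL}(n,R)$,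
$${}^g(1+v\zeta)=1+(gv)(\zeta g^{-1}),\qquad (1+v\zeta)(1+v'\zeta')=1+v\zeta+v'\zeta'\ \text{ if }\ \zeta v'=0.\tag{3}$$
In particular $(1+v\zeta)^{-1}=1-v\zeta$ if $\zeta v=0$. If $v$ and $\zeta$ have disjoint supports, then by (3) $1+v\zeta$ is the product of the commuting transvections $t_{ij}(v_i\zeta_j)$. So it lies in $E(Q)$ as soon as all $v_i\zeta_j$ lie in the ideal $Q$. Two cases are used constantly. If $v_m=0$, then $1+ve_m^T=\prod_{i\ne m}t_{im}(v_i)$. If moreover $v'_m=0$ and $v\equiv v'$ entrywise modulo an ideal $Q$, then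
$$1+ve_m^T\ \text{ and }\ 1+v'e_m^T\ \text{ differ by a factor from } E(Q),\tag{4}$$
because $(1+v'e_m^T)^{-1}(1+ve_m^T)=1+(v-v')e_m^T$. The same holds for $1+e_m\zeta$ and rows with $\zeta_m=0$.

For $i\ne j$, $k\neq l$ the commutator relations are: $[t_{ij}(a),t_{kl}(b)]$ equals $1$ if $j\ne k$ and $i\ne l$; it equals $t_{il}(ab)$ if $j=k$, $i\ne l$; it equals $t_{kj}(-ba)$ if $i=l$, $j\ne k$; and it equals $y_{ij}(a,b)$ if $(k,l)=(j,i)$. We also use
$$[xy,z]={}^x[y,z]\,[x,z],\qquad [x,yz]=[x,y]\,{}^y[x,z],\qquad [{}^gx,y]={}^g[x,{}^{g^{-1}}y].\tag{5}$$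

If $L\unlhd E(R)$, then $x\equiv y\pmod L$ means $xL=yL$, and "$x,y$ commute modulo $L$" means $[x,y]\in L$. If generators of $H$ commute modulo $L$ with generators of $K$, then $[H,K]\le L$.

Finally put
$$z_{ij}(a,r)={}^{t_{ji}(r)}t_{ij}(a)=1+(e_i+e_jr)\,a\,(e_j^T-re_i^T).$$
It is additive in $a$: $z_{ij}(a+a',r)=z_{ij}(a,r)z_{ij}(a',r)$.

## Generators of the normal closure $E(R,A)$

To show that $E(R,A)$ is contained in something, we want few generators. It suffices to conjugate $t_{ij}(a)$ by the opposite transvections only.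

**Lemma 1.** *$E(R,A)$ is generated by the $z_{ij}(a,r)$ with $a\in A$, $r\in R$, $i\ne j$.*

*Proof.* Let $G$ be the subgroup generated by them. Taking $r=0$ gives $E(A)\le G$, and clearly $G\le E(R,A)$. So it is enough to show that $G$ is normalized by every $t_{kl}(s)$.

**Step (i): a family of conjugates that lie in $G$.** The purpose is to handle, at once, all conjugations in one row. Claim: if $v\in A^n$, $v_m=0$, and $\zeta$ is a row with $\zeta_m=0$, then ${}^{1+e_m\zeta}(1+ve_m^T)\in G$. Since $1+ve_m^T$ is the product of the $t_{im}(v_i)$, it suffices to treat one $t_{im}(v_i)$. Write $\zeta=\zeta_ie_i^T+\zeta'$ with $\zeta'_i=\zeta'_m=0$. Then $1+e_m\zeta=t_{mi}(\zeta_i)(1+e_m\zeta')$ by (3). Since $\zeta'e_i=0$,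
$${}^{1+e_m\zeta'}t_{im}(v_i)=1+e_iv_i(e_m^T-\zeta')=t_{im}(v_i)\,(1-e_iv_i\zeta').$$
Now conjugate by $t_{mi}(\zeta_i)$. The first factor becomes $z_{im}(v_i,\zeta_i)\in G$. The second becomes $1-(e_i+e_m\zeta_i)v_i\zeta'$, because $\zeta'e_m=0$. Here the column is supported on $\{i,m\}$ and $\zeta'$ outside it, and all products of entries lie in $A$, so this factor is in $E(A)\le G$.

**Step (ii): normality.** Let $z=z_{ij}(a,r)$, $g=t_{kl}(s)$ and fix $m\notin\{i,j\}$. Write $z=1+x\eta$ with $x=e_i+e_jr$, $\eta=a(e_j^T-re_i^T)$. Then $\eta x=a(r-r)=0$ and $x_m=\eta_m=0$. There are three cases.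

If $m\notin\{k,l\}$: conjugating $t_{ij}(a)=[t_{im}(a),t_{mj}(1)]$ by $t_{ji}(r)$ gives $z=[1+ve_m^T,1+e_m\zeta]$ with $v=xa$ and $\zeta=e_j^T-re_i^T$. Since $ge_m=e_m$ and $e_m^Tg^{-1}=e_m^T$, we get ${}^gz=[1+gve_m^T,\,1+e_m\zeta g^{-1}]$. Here $gv\in A^n$, $(gv)_m=e_m^Tv=0$ and $(\zeta g^{-1})_m=\zeta e_m=0$. This commutator is $(1+gve_m^T)\cdot{}^{1+e_m\zeta g^{-1}}(1-gve_m^T)$, which lies in $G$ by step (i).

If $k=m$: $gx=x+e_msx_l$ and $\eta g^{-1}=\eta-\eta_mse_l^T=\eta$. So ${}^gz=1+(x+e_msx_l)\eta=(1+e_msx_l\eta)\,z$, using $\eta x=0$. The first factor is in $E(A)$, since $\eta$ has entries in $A$ and $\eta_m=0$.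

If $l=m$: $gx=x+e_ksx_m=x$ and $\eta g^{-1}=\eta-\eta_kse_m^T$. So ${}^gz=1+x(\eta-\eta_kse_m^T)=z\,(1-x\eta_kse_m^T)$, using $\eta x=0$. The last factor is in $E(A)$, since $x_m=0$. $\square$

## The group $[E(A),E(B)]$ is $E(R,A\circ B)$ plus central symbols

The $T_2$ example shows that $[E(A),E(B)]$ can be bigger than $E(R,A\circ B)$. The next lemma says that the excess is generated by the $y_{ij}(a,b)$, that these are central modulo $E(R,A\circ B)$, and that modulo it they do not depend on the position $(i,j)$.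

**Lemma 2.** *Let $H=[E(A),E(B)]$ and $H_0=E(R,A\circ B)$.*

1. *$H_0\le H$; $H$ is generated by $H_0$ and all $y_{ij}(a,b)$, $a\in A$, $b\in B$; and $[H,E(R)]\le H_0$. In particular $H\unlhd E(R)$.*
2. *$y_{ij}(a,b)\equiv y_{kl}(a,b)\pmod{H_0}$ for all $i\ne j$, $k\neq l$.*
3. *$[E(R,A),E(R,B)]=H$.*

*Proof.* **Part 1, step one: $H_0\le H$.** Take $m\ne i,j$ and conjugate $t_{ij}(ab)=[t_{im}(a),t_{mj}(b)]$ by $t_{ji}(r)$:
$$z_{ij}(ab,r)=[t_{im}(a)t_{jm}(ra),\;t_{mj}(b)t_{mi}(-br)]\in[E(A),E(B)]=H.$$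
Exchanging the roles, $z_{ij}(ba,r)\in[E(B),E(A)]=H$. Since $z_{ij}(\cdot,r)$ is additive, $z_{ij}(q,r)\in H$ for all $q\in A\circ B$, and Lemma 1 gives $H_0\le H$.

**Part 1, step two: each $V=y_{ij}(a,b)$ is central in $E(R)$ modulo $H_0$.** By (2), $V$ and $V^{-1}$ are congruent to $1$ modulo $A\circ B$. Let $m\notin\{i,j\}$ and $k\in\{i,j\}$. As $V$ does not touch the index $m$,
$${}^Vt_{km}(r)=1+Ve_kr\,e_m^T,\qquad {}^Vt_{mk}(r)=1+e_m\,re_k^TV^{-1}.$$
By (4) these differ from $t_{km}(r)$, $t_{mk}(r)$ by factors in $E(A\circ B)\le H_0$. If $k,l\notin\{i,j\}$, then $V$ commutes with $t_{kl}(r)$. All these transvections together generate $E(R)$, because $t_{ij}(r)=[t_{im}(r),t_{mj}(1)]$ and $t_{ji}(r)=[t_{jm}(r),t_{mi}(1)]$.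

**Part 1, step three: nothing else is in $H$.** Let $H_1$ be generated by $H_0$ and all $y_{ij}(a,b)$. By step two it is normal in $E(R)$ and $[H_1,E(R)]\le H_0$. By the commutator relations each $[t_{ij}(a),t_{kl}(b)]$ is $1$, an element of $E(A\circ B)$, or $y_{ij}(a,b)$; all are in $H_1$. So $E(A)$ and $E(B)$ commute modulo $H_1$, and $H\le H_1\le H$.

**Part 2: moving the symbol.** Choose a monomial matrix $w$ with entries $0,\pm1$, $\det w=1$, $we_i=e_k$, $we_j=e_l$. This is possible because $n\ge3$: take a permutation matrix with $i\mapsto k$, $j\mapsto l$ and correct the determinant by a sign in a third column. Since $\operatorname{SL}(n,\mathbb Z)=E(n,\mathbb Z)$, the image of $w$ lies in $E(R)$. Also $e_i^Tw^{-1}=e_k^T$ and $e_j^Tw^{-1}=e_l^T$, so ${}^wy_{ij}(a,b)=y_{kl}(a,b)$. By part 1 the left side is $\equiv y_{ij}(a,b)$ modulo $H_0$.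

**Part 3: normal closures give nothing new.** Clearly $H\le[E(R,A),E(R,B)]$. For the converse, $E(R,A)$ is generated by the ${}^gx$ with $g\in E(R)$, $x=t_{ij}(a)$. By the last identity in (5), and since $H$ and $E(R,B)$ are normal in $E(R)$, it suffices that $t_{ij}(a)$ commutes modulo $H$ with $E(R,B)$. By Lemma 1, it suffices that it commutes modulo $H$ with each $z_{kl}(b,s)={}^{t_{lk}(s)}t_{kl}(b)$. Conjugating by $t_{lk}(-s)$, we must show that ${}^{t_{lk}(-s)}t_{ij}(a)$ and $t_{kl}(b)$ commute modulo $H$.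

If $(i,j)\ne(k,l)$, then $t_{lk}$ and $t_{ij}$ are not opposite. So ${}^{t_{lk}(-s)}t_{ij}(a)\in E(A)$ by the commutator relations, and we are done since $[E(A),E(B)]=H$.

If $(i,j)=(k,l)$, put $V={}^{t_{ji}(-s)}t_{ij}(a)=1+x\zeta$ with $x=e_i-e_js$, $\zeta=a(e_j^T+se_i^T)$, $\zeta x=0$, and take $m\ne i,j$. Since $Ve_i=e_i+xas$,
$${}^Vt_{im}(1)=1+(e_i+xas)e_m^T=t_{im}(1)\,u,\qquad u=1+xas\,e_m^T\in E(A).$$
Since $V^{-1}=1-x\zeta$ and $e_j^Tx=-s$, we have $e_j^TV^{-1}=e_j^T+s\zeta$. So ${}^Vt_{mj}(b)=1+e_mb(e_j^T+s\zeta)$, which by (4) differs from $t_{mj}(b)$ by a factor in $E(BA)\le H$. Hence modulo $H$, by (5),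
$${}^Vt_{ij}(b)={}^V[t_{im}(1),t_{mj}(b)]\equiv[t_{im}(1)u,\,t_{mj}(b)]={}^{t_{im}(1)}[u,t_{mj}(b)]\cdot t_{ij}(b)\equiv t_{ij}(b),$$
because $[u,t_{mj}(b)]\in[E(A),E(B)]=H$ and $H$ is normal. $\square$

## Triple commutators, and a single commutator that remains

With one elementary group and one commutator group, the freedom to move symbols (Lemma 2(2)) settles everything.

**Lemma 3.** *Let $I,C,D\unlhd R$, $J=C\circ D$, $K=[E(C),E(D)]$, $M=[E(I),E(J)]$. Then $[E(R,I),K]=[E(I),K]=M$.*

*Proof.* Since $E(J)\le K$ by Lemma 2(1), $M\le[E(I),K]\le[E(R,I),K]$. It remains to show $[E(R,I),K]\le M$. By Lemma 2(1), $M\unlhd E(R)$. By Lemma 2(1),(2), $K$ is generated by $E(R,J)$ and the elements $y_{12}(c,d)$. By Lemma 2(3) for the pair $(I,J)$, $[E(R,I),E(R,J)]=M$. So it remains to show $[{}^gx,y]\in M$ for $x=t_{kl}(a)$, $a\in I$, $g\in E(R)$, $y=y_{12}(c,d)$.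

**Step one: move $y$ to a convenient position.** Choose $p\ne q$ with $\{p,q\}\neq\{k,l\}$ and put $V=y_{pq}(c,d)$. By Lemma 2(1),(2), ${}^{g^{-1}}y\equiv y\equiv V$ modulo $E(R,J)$, so ${}^{g^{-1}}y=Ve$ with $e\in E(R,J)$. By (5),
$$[{}^gx,y]={}^g[x,Ve]={}^g\big([x,V]\cdot{}^V[x,e]\big),$$
and $[x,e]\in[E(R,I),E(R,J)]=M$. So we need $[x,V]\in M$, that is, ${}^Vx\equiv x$ modulo $M$.

**Step two: compute ${}^Vx$.** By (2), $V$ and $V^{-1}$ are $\equiv 1$ modulo $J$. If $k,l\notin\{p,q\}$, then ${}^Vx=x$. If $k\in\{p,q\}$, $l\notin\{p,q\}$, then ${}^Vx=1+Ve_ka\,e_l^T$ with $(V-1)e_ka\in(JI)^n$, so by (4) it differs from $x$ by a factor in $E(JI)$. If $l\in\{p,q\}$, $k\notin\{p,q\}$, then ${}^Vx=1+e_k\,ae_l^TV^{-1}$ differs from $x$ by a factor in $E(IJ)$. Both groups lie in $E(I\circ J)\le M$ by Lemma 2(1). Since $\{p,q\}\ne\{k,l\}$, these are all the cases. $\square$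

For the rest of the proof fix
$$I=A\circ B,\quad J=C\circ D,\quad H=[E(A),E(B)],\quad K=[E(C),E(D)],\quad M=[E(I),E(J)],\quad N=E(R,I\circ J).$$
By Lemma 2, $N\le M$ and both are normal in $E(R)$. One inclusion of the Theorem is immediate: $E(I)\le H$ and $E(J)\le K$, so $M\le[H,K]$. For the other, Lemma 3, used as it stands and with the roles of $(A,B)$ and $(C,D)$ exchanged, gives
$$[E(R,I),K]\le M,\qquad [H,E(R,J)]\le M.\tag{6}$$
By Lemma 2(1),(2), $H$ is generated by $E(R,I)$ and the symbols $y_{ij}(a,b)$ in any one fixed position, and $K$ by $E(R,J)$ and the symbols $y_{kl}(c,d)$ in any one fixed position. So $[H,K]\le M$ will follow once these two families of symbols commute modulo $M$.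

If $n\ge4$, we may take the positions $(1,2)$ and $(3,4)$. Then $[y_{12}(a,b),y_{34}(c,d)]=1$, and the Theorem is proved. For $n=3$ this is exactly where we get stuck: two pairs of indices from $\{1,2,3\}$ always meet. The best we can do is to let them meet in one index, and to prove
$$[\,y_{13}(a,b),\,y_{12}(c,d)\,]\in M\qquad(a\in A,\ b\in B,\ c\in C,\ d\in D).\tag{7}$$
From here on only the indices $1,2,3$ matter, and the argument works for every $n\ge3$.

## Conjugating $y_{12}(c,d)$ by $y_{13}(a,b)$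

**Step: write ${}^YZ$ as a product of two symbols.** Let $p=ab\in I$, $Y=y_{13}(a,b)$, $Z=y_{12}(c,d)$. Then $bp=bab\in I$ and $pa=aba\in I$. By (2),
$$Ye_1=e_1(1+p+p^2)+e_3\,bp,\qquad e_1^TY^{-1}=(1-p)e_1^T+pa\,e_3^T,\tag{8}$$
and $Y$ fixes $e_2$ and $e_2^T$. By (3), ${}^Yt_{12}(c)=1+Ye_1c\,e_2^T=X\alpha$ and ${}^Yt_{21}(d)=1+e_2\,de_1^TY^{-1}=U\beta$, where
$$X=t_{12}((1+p+p^2)c),\quad \alpha=t_{32}(bpc),\quad U=t_{21}(d(1-p)),\quad \beta=t_{23}(dpa).$$
Hence ${}^YZ=[X\alpha,U\beta]$. Exactly, $X\alpha=\alpha X$ and $U\beta=\beta U$. Moreover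
$$[\alpha,U]=t_{31}\big(bp\cdot cd\cdot(1-p)\big)\in E(IJ),\qquad [X,\beta]=t_{13}\big((1+p+p^2)\cdot cd\cdot pa\big)\in E(JI).$$
So modulo $N$ both $\alpha$ and $\beta$ commute with $X$ and $U$, and therefore $[X\alpha,U\beta]\equiv[X,U][\alpha,\beta]$, that is,
$${}^YZ\equiv y_{12}\big((1+p+p^2)c,\;d(1-p)\big)\cdot y_{32}(bpc,\,dpa)\pmod N.\tag{9}$$

We want the right side to be $\equiv y_{12}(c,d)$ modulo $M$. The sensible attempt is to expand the first symbol by biadditivity as $y_{12}(c,d)$ times corrections such as $y_{12}(pc,d)$ and $y_{12}(c,-dp)$, each with an extra factor from $I$, and to show that each correction lies in $M$. This fails.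

In the ring $T_4$ above, with $p=ab$, the element $y_{12}(c,-dp)$ has $(2,2)$ entry $1+dabc$ by (2). On the other hand every element of $M$ is congruent to $1$ modulo $I\circ J$, because $E(I)$ and $E(J)$ commute modulo $I\circ J$. Now $I$ is spanned by the words containing both $a$ and $b$, and $J$ by those containing both $c$ and $d$. So $I\circ J$ is spanned by words that split into two pieces, one containing $a$ and $b$, the other containing $c$ and $d$. None of the splittings $d|abc$, $da|bc$, $dab|c$ is of this kind, so $dabc\notin I\circ J$, and $y_{12}(c,-dp)\notin M$. For the same reason $y_{12}(pc,d)$, with $(2,2)$ entry $1-dabc$, is not in $M$.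

The example also shows the way out. The two corrections have *opposite* bad entries. In general $y_{12}(pc,d)$ and $y_{12}(c,dp)$ have the same $(2,2)$ entry $1-dpc$, and their $(1,1)$ entries, $1+pcd+pcdpcd$ and $1+cdp+cdpcdp$, are both $\equiv1$ modulo $I\circ J$. So we should not try to kill corrections one by one. We should prove that a factor can slide from the first argument of a symbol to the second,
$$y_{12}(r\gamma,\delta)\equiv y_{12}(\gamma,\delta r)\pmod M,$$
bring all corrections to the shape $y_{12}(c,d\,\cdot)$, and add them up. We first collect what can be said about symbols with a small argument.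

## Symbols with an argument in $IC$ or $DI$

**Lemma 4.** *Let $\gamma\in C$, $\delta\in D$, with $\gamma\in IC$ or $\delta\in DI$. Let $k\ne l$, $V=y_{kl}(\gamma,\delta)$ and $m\notin\{k,l\}$.*

*(a) $V\in E(R,I)\cap K$; hence $V$ commutes with $K$ and with $E(R,I)$ modulo $M$.*

*(b) Modulo $N$, $V$ commutes with $t_{km}(r),t_{mk}(r)$ for $r\in R$; with $t_{ml}(c'),t_{kl}(c')$ for $c'\in C$; and with $t_{lm}(d'),t_{lk}(d')$ for $d'\in D$.*

*(c) $y_{32}(\gamma,\delta)\equiv y_{12}(\gamma,\delta)\pmod N$.*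

*Proof.* **Part (a).** $V\in[E(C),E(D)]=K$. One of $t_{kl}(\gamma)$, $t_{lk}(\delta)$ lies in $E(I)$, and a commutator with one entry in the normal subgroup $E(R,I)$ of $E(R)$ lies in it, so $V\in E(R,I)$. The first inclusion of (6) gives both claims.

**Part (b), step one: only the $(l,l)$ entry of $V$ is bad.** If $\gamma\in IC$, then $\gamma\delta,\gamma\delta\gamma\in IJ$ (because $\gamma\delta\in I\cdot CD$), and $\delta\gamma\delta\in(DI)(CD)\subseteq IJ$. If $\delta\in DI$, then $\gamma\delta,\gamma\delta\gamma\in JI$ (because $\gamma\delta\in CD\cdot I$), and $\delta\gamma\delta\in(DI)(CD)I\subseteq IJ$. So by (2), all entries of $V$ and $V^{-1}$ except the $(l,l)$ entries agree with those of the identity modulo $I\circ J$. The exceptions are $V_{ll}=1-\delta\gamma$ and $(V^{-1})_{ll}=1+\delta\gamma+\delta\gamma\delta\gamma$, where $\delta\gamma\in DIC$ in both cases. This product becomes harmless when multiplied by $C$ on the left or by $D$ on the right: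
$$C\cdot DIC\subseteq (CD)I\subseteq JI,\qquad DIC\cdot D\subseteq(DI)(CD)\subseteq IJ .$$

**Part (b), step two: conjugate.** Since $V$ does not touch the index $m$,
$$\begin{aligned}{}^Vt_{km}(r)&=1+Ve_kr\,e_m^T, & {}^Vt_{mk}(r)&=1+e_m\,re_k^TV^{-1},\\ {}^Vt_{ml}(c')&=1+e_m\,c'e_l^TV^{-1}, & {}^Vt_{lm}(d')&=1+Ve_ld'\,e_m^T .\end{aligned}$$
The first two involve column $k$ of $V$ and row $k$ of $V^{-1}$, which are good. In the third, $c'(V^{-1})_{lk}\in I\circ J$, and $c'(V^{-1})_{ll}-c'\in C\cdot DIC+(C\cdot DIC)R\subseteq JI$. In the fourth, $V_{kl}d'\in I\circ J$, and $V_{ll}d'-d'=-\delta\gamma d'\in IJ$. So by (4) each of the four differs from the unconjugated transvection by a factor in $E(I\circ J)\le N$. Finally, $t_{kl}(c')=[t_{km}(1),t_{ml}(c')]$ and $t_{lk}(d')=[t_{lm}(d'),t_{mk}(1)]$, so $V$ commutes with these modulo $N$ as well.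

**Part (c).** Let $w=t_{13}(1)t_{31}(-1)t_{13}(1)$. In rows and columns $1,3$ it is $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, so $we_3=e_1$ and $e_3^Tw^{-1}=e_1^T$, and $w$ fixes $e_2$ and $e_2^T$. Hence ${}^wt_{32}(\gamma)=t_{12}(\gamma)$, ${}^wt_{23}(\delta)=t_{21}(\delta)$, and ${}^wy_{32}(\gamma,\delta)=y_{12}(\gamma,\delta)$. By (b) with $k=3$, $l=2$, $m=1$, $y_{32}(\gamma,\delta)$ commutes modulo $N$ with all $t_{13}(r)$ and $t_{31}(r)$, hence with $w$. $\square$

## Sliding a factor from one argument to the other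

To slide $r$, write $t_{12}(r\gamma)$ as a commutator through the third index, $[t_{13}(r),t_{32}(\gamma)]$. Then $t_{13}(r)$ can be made to act on $t_{21}(\delta)$ instead, and that produces $t_{23}(\delta r)$.

**Lemma 5.** *Let $r\in R$, $\gamma\in C$, $\delta\in D$, and suppose $r\in I$, or $\gamma\in IC$, or $\delta\in DI$. Then $y_{12}(r\gamma,\delta)\equiv y_{12}(\gamma,\delta r)\pmod M$.*

*Proof.* **Step one: the players.** Let
$$g=t_{13}(r),\quad h=t_{32}(\gamma),\quad f=t_{21}(\delta),\quad u=t_{31}(\gamma\delta),\quad v=t_{23}(\delta r).$$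
Then $[g,h]=t_{12}(r\gamma)$, $[h,f]=u$ and $[f,g]=v$. The element $u$ commutes with $h$ and $f$, and $v$ commutes with $f$ and $g$. From $hf=ufh$ we get
$$h^{-1}fh=u^{-1}f,\qquad hu^{-1}f=u^{-1}hf=fh.$$
From $fg=vgf$ we get $g^{-1}fg=g^{-1}vgf=vf=fv$.

**Step two: modulo $M$, $g$ and $u$ commute.** If $r\in I$, then $[g,u]\in[E(I),E(J)]=M$, since $\gamma\delta\in J$. Otherwise $\gamma\in IC$ or $\delta\in DI$, so $\gamma\delta\in ICD+CDI\subseteq I\circ J$ and $u\in N\le M$.

**Step three: rearrange.** Modulo $M$,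
$$\begin{aligned} y_{12}(r\gamma,\delta)&=[[g,h],f]=gh\,g^{-1}\,(h^{-1}fh)\,g\,h^{-1}g^{-1}f^{-1}=gh\,g^{-1}u^{-1}f\,g\,h^{-1}g^{-1}f^{-1}\\ &\equiv g\,hu^{-1}\,(g^{-1}fg)\,h^{-1}g^{-1}f^{-1}=g\,(hu^{-1}f)\,v\,h^{-1}\,(g^{-1}f^{-1}g)\,g^{-1}\\ &=g\,fh\,v\,h^{-1}\,v^{-1}f^{-1}\,g^{-1}={}^{gf}[h,v]={}^{gf}y_{32}(\gamma,\delta r).\end{aligned}$$
The sign $\equiv$ is step two. The next equality uses $g^{-1}fg=fv$, and the last line uses $hu^{-1}f=fh$ and $g^{-1}f^{-1}g=(fv)^{-1}=v^{-1}f^{-1}$.

**Step four: remove the conjugation.** In every case $\gamma\in IC$ or $\delta r\in DI$: if $r\in I$ or $\delta\in DI$, then $\delta r\in DI$. So Lemma 4 applies to $y_{32}(\gamma,\delta r)$. By part (b) with $k=3$, $l=2$, $m=1$ it commutes modulo $N$ with $f=t_{21}(\delta)$ (type $t_{lm}(d')$) and with $g=t_{13}(r)$ (type $t_{mk}(r)$). Therefore $y_{12}(r\gamma,\delta)\equiv y_{32}(\gamma,\delta r)\equiv y_{12}(\gamma,\delta r)$ modulo $M$, the last step by Lemma 4(c). $\square$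

The symbols with a small argument are also additive in that argument, and this turns sums of corrections into sums in the ideal $I$.

**Lemma 6.** *Let $\gamma\in C$, $\delta\in D$.*

*(a) If $\gamma'\in IC$, then $y_{12}(\gamma+\gamma',\delta)\equiv y_{12}(\gamma',\delta)\,y_{12}(\gamma,\delta)\pmod N$.*

*(b) If $\delta'\in DI$, then $y_{12}(\gamma,\delta+\delta')\equiv y_{12}(\gamma,\delta)\,y_{12}(\gamma,\delta')\pmod N$.*

*(c) For fixed $c\in C$, $d\in D$, $\theta(r)=y_{12}(c,dr)M$ defines a homomorphism $\theta:(I,+)\to E(R)/M$ whose image commutes with $y_{12}(c,d)M$.*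

*Proof.* (a) By (5), $[t_{12}(\gamma)t_{12}(\gamma'),t_{21}(\delta)]={}^{t_{12}(\gamma)}y_{12}(\gamma',\delta)\cdot y_{12}(\gamma,\delta)$. By Lemma 4(b) the conjugation by $t_{12}(\gamma)$ (type $t_{kl}(c')$) does not matter modulo $N$.

(b) By (5), $[t_{12}(\gamma),t_{21}(\delta)t_{21}(\delta')]=y_{12}(\gamma,\delta)\cdot{}^{t_{21}(\delta)}y_{12}(\gamma,\delta')$. By Lemma 4(b) the conjugation by $t_{21}(\delta)$ (type $t_{lk}(d')$) does not matter modulo $N$.

(c) For $r,r'\in I$ apply (b) with $\gamma=c$, $\delta=dr$, $\delta'=dr'\in DI$, recalling $N\le M$. This gives $\theta(r+r')=\theta(r)\theta(r')$. By Lemma 4(a), $y_{12}(c,dr)$ commutes modulo $M$ with $K$, which contains $y_{12}(c,d)$. $\square$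

## The corrections cancel because $Y^{-1}Y=1$

We now evaluate both factors of (9) modulo $M$, with $\theta$ as in Lemma 6(c) for the given $c,d$.

**Step one: the factor $y_{32}(bpc,dpa)$ represents $\theta(p^3)$.** Since $bp\in I$, we have $bpc\in IC$, and Lemma 4(c) allows us to replace the position $(3,2)$ by $(1,2)$. Next apply Lemma 5 with $(r,\gamma,\delta)=(b,pc,dpa)$, where $pc\in IC$. The letter $b$ slides to the right and meets $a$. Then apply Lemma 5 with $(r,\gamma,\delta)=(p,c,dp^2)$, where $p\in I$. Modulo $M$,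
$$y_{32}(bpc,dpa)\equiv y_{12}(bpc,dpa)\equiv y_{12}(pc,dpab)=y_{12}(pc,dp^2)\equiv y_{12}(c,dp^3).$$

**Step two: expand the first factor.** Put $\gamma'=(p+p^2)c\in IC$ and $\delta'=-dp\in DI$, so that the first factor is $y_{12}(c+\gamma',d+\delta')$. By Lemma 6(a), and then Lemma 6(b) for each of the two resulting symbols, modulo $N$,
$$y_{12}(c+\gamma',d+\delta')\equiv y_{12}(\gamma',d+\delta')\,y_{12}(c,d+\delta')\equiv y_{12}(\gamma',d)\,y_{12}(\gamma',\delta')\,y_{12}(c,d)\,y_{12}(c,\delta').$$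

**Step three: slide.** Apply Lemma 5 with $r=p+p^2\in I$ and $\gamma=c$. With $\delta=d$ it gives $y_{12}(\gamma',d)\equiv y_{12}(c,d(p+p^2))$, which represents $\theta(p+p^2)$. With $\delta=\delta'=-dp$ it gives $y_{12}(\gamma',\delta')\equiv y_{12}(c,-dp(p+p^2))$, which represents $\theta(-p^2-p^3)$. Finally $y_{12}(c,\delta')=y_{12}(c,-dp)$ represents $\theta(-p)$.

**Step four: add.** By Lemma 6(c), $\theta$ is a homomorphism from $(I,+)$ and its values commute with $ZM$. So (9) gives in $E(R)/M$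
$$({}^YZ)M=ZM\cdot\theta\big((p+p^2)+(-p^2-p^3)+(-p)+p^3\big)=ZM\cdot\theta(0)=ZM .$$
Hence $[Y,Z]={}^YZ\cdot Z^{-1}\in M$, which is (7). By the reduction above, $[H,K]\le M$, so $[H,K]=M$. This proves the Theorem for every $n\ge3$, in particular for $n=3$. $\blacksquare$

The cancellation is no accident of signs. Once everything has slid to the right, the argument of $\theta$ is
$$(1-p)(1+p+p^2)+(pa)(bp)-1 ,$$
and by (8) this is the $(1,1)$ entry of $Y^{-1}Y$ minus $1$, that is, $(1-p^3)+p^3-1=0$.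

## Intermediate subgroups, longer bracketings, and dimension two

**Corollary A.** *Let $n\ge3$, $I=A\circ B$, $J=C\circ D$. For all subgroups $E(I)\le H'\le[E(R,A),E(R,B)]$ and $E(J)\le K'\le[E(R,C),E(R,D)]$ one has $[H',K']=[E(I),E(J)]$.*

*Proof.* By Lemma 2(3), $[E(R,A),E(R,B)]=[E(A),E(B)]$, and likewise for $C,D$. So, using the Theorem at the end,
$$[E(I),E(J)]\le[H',K']\le\big[[E(A),E(B)],[E(C),E(D)]\big]=[E(I),E(J)].\ \square$$

For longer commutators, an arrangement of brackets on the groups $E(n,I_1),\dots,E(n,I_m)$ induces an arrangement of $\circ$ on the ideals. For instance, for $\big[[[E(I_1),E(I_2)],E(I_3)],E(I_4)\big]$ the outermost bracket splits the letters as $(1,2,3\mid4)$, and the two symmetrised products are $P=(I_1\circ I_2)\circ I_3$ and $Q=I_4$.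

**Corollary B.** *Let $n\ge3$, $m\ge2$, $I_1,\dots,I_m\unlhd R$. Fix any bracketing of $m$ letters whose outermost bracket splits them as $(1,\dots,k\mid k+1,\dots,m)$. Let $P$ and $Q$ be the symmetrised products of $I_1,\dots,I_k$ and $I_{k+1},\dots,I_m$ formed with the inherited bracketings (for a single letter, the ideal itself). Then the correspondingly bracketed commutator of $E(n,I_1),\dots,E(n,I_m)$ equals $[E(n,P),E(n,Q)]$.*

*Proof.* We use induction on $m$. For $m=2$ there is nothing to prove. Let $m\ge3$. If the left part has length at least $2$, then by induction its commutator is $[E(P_1),E(P_2)]$, where $P_1,P_2$ are the symmetrised products of the two halves of that part, so $P=P_1\circ P_2$. Similarly, a right part of length at least $2$ is $[E(Q_1),E(Q_2)]$ with $Q=Q_1\circ Q_2$. If both parts have length at least $2$, the Theorem gives $[E(P),E(Q)]$. If one part is a single letter, then the other is not, since $m\ge3$, and Lemma 3 gives the result: for example, if $k=1$,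 then $[E(I_1),[E(Q_1),E(Q_2)]]=[E(I_1),E(Q_1\circ Q_2)]$. The case of a single letter on the right is the same, since $[H,K]=[K,H]$. $\square$

The condition $n\ge3$ cannot be weakened to $n\ge 2$: for $n=2$ and $R=A=B=C=D=\mathbb F_2$ we saw at the start that the left side of (1) is trivial while the right side is $A_3$. For $n=1$ both sides of (1) are trivial. So, apart from the trivial case $n=1$, the values $n\ge3$ are exactly those for which (1) holds for all rings and all ideals.
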